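# Simplicial volume and $2\chi-3|\tau|$ for 4-manifolds with long-time normalized Ricci flow

Manifolds are smooth and connected. For a closed oriented $4$-manifold $X$ we write $\chi(X)$ and $\tau(X)$ for the Euler characteristic and the signature, and $\|X\|$ for the simplicial volume: the infimum of $\sum|a_i|$ over all real singular cycles $\sum a_i\sigma_i$ that represent $[X]$.

## 1. The expected inequality, tested on Einstein metrics and connected sums

Take a closed oriented $4$-manifold $X$ with $\|X\|\neq 0$, and suppose that the Ricci flow, normalized to keep the volume fixed, runs on $X$ for all time with bounded scalar curvature. Must the Euler characteristic be large compared with the simplicial volume? The first guess is yes. Such a flow looks like a substitute for an Einstein metric, and for an Einstein metric of negative scalar curvature the Gauss–Bonnet formula makes $2\chi-3|\tau|$ positive, in proportion to a volume. We first make the guess precise.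

**Definition (normalized Ricci flow).** For metrics $g(t)$ on a closed $n$-manifold,
$$\frac{\partial g}{\partial t}=-2\,\mathrm{Ric}_{g(t)}+\frac2n\,\bar s_{g(t)}\,g(t),\qquad \bar s_g=\frac{\int_X s_g\,d\mu_g}{\int_X d\mu_g}. \tag{1}$$
A metric with $\mathrm{Ric}=\frac sn g$ and $s$ constant is a fixed point.

**Definition (quasi-non-singular).** A maximal solution of (1) on $[0,T)$ is quasi-non-singular if $T=\infty$ and $\sup_{X\times[0,T)}|s_{g(t)}|<\infty$. For instance, an Einstein metric, viewed as a constant solution, is quasi-non-singular.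

**Definition (Perelman's $\bar\lambda$).** For $n\ge3$ let
$$\lambda_g=\inf_u\frac{\int_X[s_gu^2+4|\nabla u|^2]\,d\mu_g}{\int_Xu^2\,d\mu_g},\qquad \bar\lambda(X)=\sup_g\lambda_g\,(\mathrm{vol}_g)^{2/n},$$
the infimum being over smooth $u\not\equiv0$ and the supremum over all metrics. The formula shows $\min s_g\le\lambda_g$, and the test function $u=1$ shows $\lambda_g\le\bar s_g$. So $\lambda_g=s_g$ when $s_g$ is constant; for a hyperbolic $4$-manifold, $\lambda_g=-12$.

**Conjecture** (Baykur and Ishida, "Families of 4-manifolds with nontrivial stable cohomotopy Seiberg-Witten invariants, and normalized Ricci flow", arXiv:1011.2744). *If $\|X\|\ne0$, $\bar\lambda(X)<0$, and $X$ carries a quasi-non-singular solution of (1), then*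
$$2\chi(X)-3|\tau(X)|\ \ge\ \frac1{1295\pi^2}\|X\|. \tag{2}$$

**Test 1: hyperbolic manifolds.** Let $X$ be a closed oriented hyperbolic $4$-manifold of volume $V$, a fixed point of (1). Then $\tau=0$, $\chi=\frac3{4\pi^2}V$, and $\|X\|=V/v_4$ (Gromov–Thurston), where $v_4=\frac{10\pi}3\arcsin\frac13-\frac{\pi^2}3\approx0.269$ is the volume of the regular ideal $4$-simplex. So $2\chi-3|\tau|=\frac{3v_4}{2\pi^2}\|X\|\approx0.041\,\|X\|$, while $\frac1{1295\pi^2}\approx0.00008$. The inequality holds with much room.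

**Test 2: products of surfaces.** Let $X=\Sigma_g\times\Sigma_h$ with $g,h\ge2$, and give both factors metrics of curvature $-1$. The product has $\mathrm{Ric}=-g$, so it is a fixed point. Reflecting one factor shows $\tau=0$, and $\chi=4(g-1)(h-1)$. The textbook facts $\|\Sigma_g\|=4(g-1)$ and $\|M\times N\|\ge\|M\|\,\|N\|$ give $\|X\|\ne0$. Since $\Delta^2\times\Delta^2$ is cut into $\binom42=6$ simplices by the shuffle triangulation, $\|X\|\le6\cdot16(g-1)(h-1)$. So $2\chi-3|\tau|=8(g-1)(h-1)\ge\frac1{12}\|X\|$. Again the inequality holds.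

**Test 3: the flow hypothesis does some work.** Let $M$ be closed oriented hyperbolic and let $X_k$ be the connected sum of $M$ with $k$ copies of $S^1\times S^3$. Each summand lowers $\chi$ by $2$ and leaves $\tau$ alone, so $2\chi(X_k)-3|\tau(X_k)|=2\chi(M)-4k$ is negative for large $k$. Collapsing the summands gives a map $X_k\to M$ of degree one, and pushing cycles forward gives $\|X_k\|\ge\|M\|>0$. So $\|X\|\neq0$ alone does not imply (2).

The guess passes, and the conjecture is true. Put
$$\kappa_n:=\sqrt{n!/(n+1)},\qquad\text{so }\kappa_4=\sqrt{24/5}.$$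

**Theorem A.** *Let $g(t)$, $t\in[0,T]$, be a smooth solution of $\partial_tg=-2\,\mathrm{Ric}$ on a closed oriented $n$-manifold $X$, $n\ge2$, $T>0$. Then*
$$\|X\|\le\kappa_n\,(2T)^{-n/2}\,\mathrm{vol}(X,g(T)).$$

**Theorem B.** *Let $X$ be a closed oriented $4$-manifold with $\|X\|\ne0$ that carries a quasi-non-singular solution of the normalized Ricci flow. Then*
$$2\chi(X)-3|\tau(X)|\ \ge\ \frac1{6\kappa_4\pi^2}\|X\|=\frac{\sqrt{30}}{72\,\pi^2}\|X\|\ \ge\ \frac1{1295\pi^2}\|X\|.$$

Numerically $\sqrt{30}/72\approx0.0761$, which exceeds $\frac1{14}$, while $\frac1{1295}\approx0.00077$. Theorem B implies the conjecture and does not use $\bar\lambda(X)<0$. The hypothesis $\|X\|\ne0$ stays: if $\|X\|=0$ and nothing is assumed on $\bar\lambda(X)$, these notes prove nothing about $2\chi-3|\tau|$. Theorems C and D in Section 7 are variants with weaker curvature hypotheses.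

**Theorem A on Einstein metrics.** If $\mathrm{Ric}=-kg$ with $k>0$, the Ricci flow from $g$ is $(1+2kt)g$. Theorem A reads $\|X\|\le\kappa_n\big(k+\frac1{2T}\big)^{n/2}\mathrm{vol}(X,g)$, and $T\to\infty$ gives $\|X\|\le\kappa_nk^{n/2}\mathrm{vol}(X,g)$. For a hyperbolic $4$-manifold ($k=3$) this says $\|X\|\le9\kappa_4V\approx19.7\,V$; the true value is $V/v_4\approx3.7\,V$.

## 2. Scalar curvature along the flow, and what Gauss–Bonnet gives

From here on $\Delta=\nabla\cdot\nabla$ has non-positive spectrum, $\mathring{\mathrm{Ric}}$ is the trace-free Ricci tensor, and along a solution of (1) we write $s$, $\bar s$ and $\hat s(t)=\min_Xs_{g(t)}$. From (1), $\partial_td\mu=(\bar s-s)\,d\mu$, so the volume $V$ is constant. Under $\partial_tg=-2\mathrm{Ric}$ one has $\partial_ts=\Delta s+2|\mathrm{Ric}|^2$. The extra term in (1) contributes $-\frac2n\bar s s$, and $|\mathrm{Ric}|^2=|\mathring{\mathrm{Ric}}|^2+\frac{s^2}n$, so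
$$\partial_ts=\Delta s+2|\mathring{\mathrm{Ric}}|^2+\tfrac2n\,s(s-\bar s). \tag{3}$$

On a compact time interval $|\partial_ts|$ is bounded, so $\hat s$ is locally Lipschitz. Let $t>0$ be a time where $\hat s$ is differentiable and $x$ a minimum point of $s$ at time $t$. The function $s(x,\cdot)-\hat s\ge0$ vanishes at $t$, so its derivative vanishes there and $\hat s'(t)=\partial_ts(x,t)$. Since $\Delta s\ge0$ at $x$, (3) gives
$$\hat s'\ \ge\ \tfrac2n\,\hat s(\hat s-\bar s)=-\tfrac2n(\bar s-\hat s)\,\hat s\qquad\text{a.e.} \tag{4}$$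

The next two lemmas show that a negative upper bound on $\hat s$ is all that is needed.

**Lemma 1.** *Let $g(t)$, $t\in[0,\infty)$, solve (1) with $n\ge3$, and suppose $\hat s(t)\le-S_0$ for all $t\ge0$, with $S_0>0$. Then $\hat s$ is nondecreasing, and*
$$\hat s(t)\nearrow-S_\infty\ \text{ for some }S_\infty\ge S_0,\qquad \int_0^\infty(\bar s-\hat s)\,dt<\infty. \tag{5}$$

*Proof.* By (4), $\hat s'\ge\frac2n(-\hat s)(\bar s-\hat s)\ge\frac2nS_0(\bar s-\hat s)\ge0$ a.e. So $\hat s$ is nondecreasing and bounded above by $-S_0$, hence converges to some $-S_\infty\le-S_0$. Integrating, $\frac2nS_0\int_0^\infty(\bar s-\hat s)\,dt\le-S_\infty-\hat s(0)<\infty$. $\square$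

**Lemma 2.** *In the situation of Lemma 1 let $n=4$, let $X$ be oriented, and suppose $\max_Xs_{g(t)}\le C(1+t)$ for some constant $C$. Then*
$$2\chi(X)-3|\tau(X)|\ \ge\ \frac{V S_0^2}{96\pi^2}.$$

*Proof.* **Step 1: removing the Ricci term from Gauss–Bonnet.** The purpose is to trade $\int|\mathring{\mathrm{Ric}}|^2$, which has the wrong sign, for a time derivative. For every metric, Chern–Gauss–Bonnet and the signature formula give
$$2\chi\pm3\tau=\frac1{4\pi^2}\int_X\Big(\frac{s^2}{24}+2|W_\pm|^2-\frac{|\mathring{\mathrm{Ric}}|^2}2\Big)d\mu.$$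
Integrating (3) for $n=4$ and using $\partial_td\mu=(\bar s-s)d\mu$,
$$V\bar s'=\int_X\Big(2|\mathring{\mathrm{Ric}}|^2+\tfrac12s(s-\bar s)-s(s-\bar s)\Big)d\mu=2\int_X|\mathring{\mathrm{Ric}}|^2d\mu-\tfrac12\int_X(s-\bar s)^2d\mu.$$
So $\frac12\int|\mathring{\mathrm{Ric}}|^2=\frac14V\bar s'+\frac18\int(s-\bar s)^2$. Drop the Weyl term, use $\int s^2=V\bar s^2+\int(s-\bar s)^2$, and note $\frac1{24}-\frac18=-\frac1{12}$:
$$4\pi^2\big(2\chi-3|\tau|\big)\ \ge\ \frac{V\bar s^2}{24}-\frac{V\bar s'}4-\frac1{12}\int_X(s-\bar s)^2d\mu. \tag{6}$$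

**Step 2: the variance of $s$.** The purpose is to bound the last term by the integrable quantity $\bar s-\hat s$. We may take $C\ge0$. By Lemma 1, $\hat s\ge\hat s(0)$, so $0\le s-\hat s\le C_1(1+t)$ with $C_1=C+|\hat s(0)|$. The mean minimizes the squared deviation, so
$$\int_X(s-\bar s)^2d\mu\le\int_X(s-\hat s)^2d\mu\le C_1(1+t)\,V(\bar s-\hat s).$$

**Step 3: averaging in time.** The purpose is to make the two error terms disappear. Average (6) over $[0,T]$, use Jensen's inequality on the first term, and divide by $V$: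
$$\frac{4\pi^2}V(2\chi-3|\tau|)\ge\frac1{24}\Big(\frac1T\int_0^T\bar s\,dt\Big)^2-\frac{\bar s(T)-\bar s(0)}{4T}-\frac{C_1}{12T}\int_0^T(1+t)(\bar s-\hat s)\,dt.$$
By (5), $\frac1T\int_0^T\bar s=\frac1T\int_0^T\hat s+\frac1T\int_0^T(\bar s-\hat s)\to-S_\infty$. The last term tends to $0$ by dominated convergence: for $T\ge1$ the factor $\frac{1+t}T$ is at most $2$ on $[0,T]$ and tends to $0$ for fixed $t$, and $\bar s-\hat s$ is integrable. Finally, by (5) there are $T_k\to\infty$ with $\bar s(T_k)-\hat s(T_k)\to0$. Along them $\bar s(T_k)$ is bounded, because $\hat s$ is, so the middle term tends to $0$. Letting $T=T_k\to\infty$,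
$$2\chi-3|\tau|\ge\frac{VS_\infty^2}{96\pi^2}\ge\frac{VS_0^2}{96\pi^2}.\qquad\square$$

A quasi-non-singular solution satisfies the hypothesis $\max s\le C(1+t)$ trivially. So everything hinges on a number $S_0$.

**The natural first choice of $S_0$.** The hypothesis $\bar\lambda(X)<0$ provides one: $\hat s\le\lambda_{g(t)}\le\bar\lambda(X)V^{-1/2}$, so $S_0=|\bar\lambda(X)|V^{-1/2}$ is allowed, and Lemma 2 gives $2\chi-3|\tau|\ge\bar\lambda(X)^2/96\pi^2$. This is where the approach stops. The bound is positive, but nothing in the hypotheses relates the size of $\bar\lambda(X)$ to $\|X\|$. Theorem B asks for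
$$\hat s(t)\ \le\ -4\Big(\frac{\|X\|}{\kappa_4V}\Big)^{1/2}\qquad\text{for all }t\ge0, \tag{7}$$
because then $VS_0^2/96\pi^2=\frac{16}{96\pi^2}\|X\|/\kappa_4=\|X\|/6\kappa_4\pi^2$. We need a way to bound $\|X\|$ from above by geometry.

## 3. Bounding $\|X\|$ by the Fisher information of a partition of unity

Let $\Gamma=\pi_1(X)$ act on the universal cover $\tilde X$ of a closed oriented $n$-manifold $X$.

**Definition (bounded cohomology).** Invariant cochains of $\Gamma$ in degree $m$ are the functions $c:\Gamma^{m+1}\to\mathbb R$ with $c(\delta\gamma_0,\dots,\delta\gamma_m)=c(\gamma_0,\dots,\gamma_m)$, with differential $(dc)(\gamma_0,\dots,\gamma_{m+1})=\sum_i(-1)^ic(\gamma_0,\dots,\hat\gamma_i,\dots,\gamma_{m+1})$. The bounded ones form a subcomplex with cohomology $H^m_b(\Gamma;\mathbb R)$. Singular cochains of $X$ that are bounded on the set of singular simplices give $H^m_b(X;\mathbb R)$. In both, $\|\beta\|_\infty$ is the infimum of the sup norms of the representatives.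

*Example.* If $\Gamma$ is finite and $m\ge1$, then $H^m_b(\Gamma;\mathbb R)=0$. Given a cocycle $c$, put $b(\gamma_0,\dots,\gamma_{m-1})=\frac1{|\Gamma|}\sum_\gamma c(\gamma,\gamma_0,\dots,\gamma_{m-1})$. The cocycle identity at $(\gamma,\gamma_0,\dots,\gamma_m)$ reads $c(\gamma_0,\dots,\gamma_m)=\sum_i(-1)^ic(\gamma,\gamma_0,\dots,\hat\gamma_i,\dots,\gamma_m)$, and averaging over $\gamma$ gives $c=db$.

**From $\Gamma$ to $X$.** Fix a map of sets $\nu:\tilde X\to\Gamma$ with $\nu(\delta x)=\delta\nu(x)$. Such a map exists because the action is free: choose one point in each orbit and label it by the identity. For a singular simplex $\sigma$ of $X$ with lift $\tilde\sigma$ put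
$$r(c)(\sigma)=c\big(\nu(\tilde\sigma(e_0)),\dots,\nu(\tilde\sigma(e_m))\big). \tag{8}$$
By invariance of $c$ the lift does not matter. The map $r$ is a cochain map and preserves boundedness. For another choice $\nu'$, the prism operator
$$c\mapsto\Big(\sigma\mapsto\sum_{i=0}^{m-1}(-1)^ic(\nu_0,\dots,\nu_i,\nu'_i,\dots,\nu'_{m-1})\Big),\qquad \nu_j=\nu(\tilde\sigma(e_j)),\ \nu_j'=\nu'(\tilde\sigma(e_j)),$$
is a bounded homotopy between the two maps. So the maps induced on $H^*$ and $H^*_b$ do not depend on $\nu$.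

We use two published theorems (Gromov 1982; Ivanov 1987; Frigerio, *Bounded Cohomology of Discrete Groups*, Lemma 6.1 and Theorem 5.9):

* $\|X\|=\sup\{\langle\beta,[X]\rangle:\beta\in H^n_b(X;\mathbb R),\ \|\beta\|_\infty\le1\}$;
* $r$ induces an isometric isomorphism $H^n_b(\Gamma;\mathbb R)\to H^n_b(X;\mathbb R)$.

With the example: if $\Gamma$ is finite, then $\|X\|=0$.

So $\|X\|$ is the best value of a bounded group cocycle on $[X]$. Formula (8) rounds each point $x$ to one group element $\nu(x)$. The plan is to round randomly: at $x$ choose $\gamma$ with probability $u_\gamma(x)$. The value on $[X]$ then becomes the integral of a differential form that can be estimated pointwise.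

**Setting.** Let $\{u_\gamma\}_{\gamma\in\Gamma}$ be positive smooth functions on $\tilde X$ with $u_\gamma\circ\delta=u_{\delta^{-1}\gamma}$ and $\sum_\gamma u_\gamma=1$, such that $\sum_\gamma(|u_\gamma|+|\nabla u_\gamma|+|\nabla^2u_\gamma|)$ converges uniformly on compact sets. Let $g$ be a metric on $X$. Put
$$\xi_\gamma=d\log u_\gamma,\qquad A=\sum_\gamma u_\gamma\,\xi_\gamma\otimes\xi_\gamma,\qquad I=\operatorname{tr}_gA=\sum_\gamma\frac{|\nabla u_\gamma|^2}{u_\gamma}.$$
We call $I$ the Fisher information.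

*Example.* If $u_\gamma(x)=u(\gamma^{-1}x)$, then $\int_XI\,d\mu=\int_{\tilde X}|\nabla u|^2/u\,d\mu$. For orientation: the Gaussian $(4\pi t)^{-n/2}e^{-|x|^2/4t}$ on $\mathbb R^n$ has $\int|\nabla u|^2/u=\int\frac{|x|^2}{4t^2}u=\frac{2nt}{4t^2}=\frac n{2t}$. The number $\frac n{2t}$ will return.

**Proposition 1.** *If $I\le I_0<\infty$ everywhere, then $\|X\|\le\kappa_n\,(I_0/n)^{n/2}\,\mathrm{vol}(X,g)$.*

*Proof.* **Step 1: an alternating cocycle that almost realizes $\|X\|$.** Let $\varepsilon>0$. By the two theorems there is a bounded $\Gamma$-invariant cocycle $c:\Gamma^{n+1}\to\mathbb R$ with $|c|\le1+\varepsilon$ and $\langle[r(c)],[X]\rangle\ge\|X\|-\varepsilon$. Replace $c$ by its antisymmetrization $c\circ\mathrm{alt}$, where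
$$\mathrm{alt}(\gamma_0,\dots,\gamma_m)=\frac1{(m+1)!}\sum_\pi\operatorname{sgn}\pi\,(\gamma_{\pi0},\dots,\gamma_{\pi m}).$$
This does not increase $\sup|c|$. The map $\mathrm{alt}$ commutes with the boundary: omitting entry $i$ of the term of $\pi$ leaves an ordering $\pi'$ of the indices other than $j=\pi(i)$, with $(-1)^i\operatorname{sgn}\pi=(-1)^j\operatorname{sgn}\pi'$. Each pair $(j,\pi')$ arises from $m+1$ positions $i$, which turns $\frac1{(m+1)!}$ into $\frac1{m!}$. So $\mathrm{alt}$ is a $\Gamma$-chain map of the free resolution $\mathbb R[\Gamma^{\bullet+1}]$ of $\mathbb R$ lifting the identity of $\mathbb R$, hence homotopic to the identity. The class of $c$ in $H^n(\Gamma;\mathbb R)$, and with it the value on $[X]$, is unchanged. From now on $c$ is alternating.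

**Step 2: the form $\omega^w$ and its closedness.** The purpose is to turn the cocycle into a differential form. For a partition of unity $w=\{w_\gamma\}$ with the convergence of the Setting, on $\tilde X$ or on a prism $P\times[0,1]$ over a simplex $P$ of $\tilde X$, put
$$\omega^w=\sum_{\gamma_0,\dots,\gamma_n}c(\gamma_0,\dots,\gamma_n)\,w_{\gamma_0}\,dw_{\gamma_1}\wedge\dots\wedge dw_{\gamma_n}. \tag{9}$$
Since $c$ is bounded, this series and the series differentiated once term by term are dominated by products of the convergent series of $|w_\gamma|$, $|dw_\gamma|$, $|\nabla^2w_\gamma|$. So they converge absolutely and uniformly on compact sets, $\omega^w$ is a $C^1$ form, and $d\omega^w=\sum c\,dw_{\gamma_0}\wedge\dots\wedge dw_{\gamma_n}$. If $w_\gamma\circ\delta=w_{\delta^{-1}\gamma}$, then $\omega^w$ is $\Gamma$-invariant, by invariance of $c$ after renaming the indices.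

The form is closed. Multiply $\sum_{i=0}^{n+1}(-1)^ic(\gamma_0,\dots,\hat\gamma_i,\dots,\gamma_{n+1})=0$ by $w_{\gamma_0}\,dw_{\gamma_1}\wedge\dots\wedge dw_{\gamma_{n+1}}$ and sum over all $\gamma_j$. The term $i=0$ gives $d\omega^w$, since $\sum w_{\gamma_0}=1$. The terms with $i\ge1$ vanish, since $\sum_{\gamma_i}dw_{\gamma_i}=0$.

*Example of (9).* Take $X=S^1$, $\Gamma=\mathbb Z$, $c(m_0,m_1)=m_1-m_0$, $u_m(x)=u(x-m)$ with $u$ compactly supported and $\sum_mu_m=1$. (Here $c$ is unbounded, but the sums are locally finite.) Then $\omega^u=\sum_mm\,du_m=df$ with $f(x)=\sum_mm\,u(x-m)$ and $f(x+1)=f(x)+1$. So $\int_{S^1}\omega^u=1$, the value of (8) with $\nu(x)=\lfloor x\rfloor$ on the loop $[0,1]$.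

**Step 3: $\int_X\omega^u=\langle[r(c)],[X]\rangle$.** The purpose is to check that random rounding computes the same number as (8). Take a smooth triangulation of $X$ with a total order on its vertices, and lift it to $\tilde X$. Let $b_v$ be the barycentric coordinates of the lifted triangulation and $\theta_\gamma=\sum_{\nu(v)=\gamma}b_v$, summed over lifted vertices. Since $b_v\circ\delta=b_{\delta^{-1}v}$, we have $\theta_\gamma\circ\delta=\theta_{\delta^{-1}\gamma}$. So $\theta$ is an equivariant, continuous, locally finite partition of unity, smooth on each closed simplex.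

On a lifted $n$-simplex $P=[v_0,\dots,v_n]$, vertices in order, write $b_i=b_{v_i}$ and expand $\omega^\theta$ in the $b_i$. Since $c$ is alternating, only terms with distinct vertices survive:
$$\omega^\theta|_P=c(\nu(v_0),\dots,\nu(v_n))\sum_{\pi\in S_{n+1}}\operatorname{sgn}\pi\;b_{\pi0}\,db_{\pi1}\wedge\dots\wedge db_{\pi n}.$$
The permutations with $\pi0=i$ contribute $n!$ equal terms $(-1)^ib_i\,db_0\wedge\dots\widehat{db_i}\dots\wedge db_n$. Substitute $db_0=-\sum_{j\ge1}db_j$: for $i\ge1$, only $j=i$ survives, and $db_0\wedge\dots\widehat{db_i}\dots\wedge db_n=(-1)^idb_1\wedge\dots\wedge db_n$. So the sum over $\pi$ is $n!\big(\sum_ib_i\big)db_1\wedge\dots\wedge db_n=n!\,db_1\wedge\dots\wedge db_n$, whose integral over $P$, oriented by the vertex order, is $1$. Let $\epsilon_P=\pm1$ compare this orientation with that of $X$. Summing over one lift $P$ of each $n$-simplex of $X$,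
$$\int_X\omega^\theta=\sum_P\epsilon_P\,c(\nu(v^P_0),\dots,\nu(v^P_n)).$$
The ordered simplices of $X$ with coefficients $\epsilon_P$ form a cycle representing $[X]$, so by (8) the right side is $\langle[r(c)],[X]\rangle$.

It remains to pass from $\theta$ to $u$. On $P\times[0,1]$ put $w=(1-s)\theta+su$, where here $s\in[0,1]$ is the coordinate. It is smooth and has the required convergence, $\omega^w$ is closed, and it restricts to $\omega^\theta$ at $s=0$ and to $\omega^u$ at $s=1$. On a lateral face $f\times[0,1]$, with $f$ an $(n-1)$-face of $P$, the restriction of $\omega^w$ depends only on $w|_{f\times[0,1]}$. By continuity of $\theta$ and $\Gamma$-invariance it is the same from both $n$-simplices of $X$ adjacent to the image of $f$, and these induce opposite orientations. Summing Stokes' formula over all $P$, the lateral terms cancel and $\int_X\omega^u=\int_X\omega^\theta$.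

**Step 4: the pointwise bound.** The purpose is to estimate $\omega^u$ by $\det A$. Moving the $i$-th index to the front multiplies $c$ by $(-1)^i$, so averaging over $i$,
$$\omega^u=\frac1{n+1}\sum c(\gamma_0,\dots,\gamma_n)\sum_{i=0}^n(-1)^iu_{\gamma_i}\,du_{\gamma_0}\wedge\dots\widehat{du_{\gamma_i}}\dots\wedge du_{\gamma_n}=\frac1{n+1}\sum c\,\Big(\prod_ju_{\gamma_j}\Big)D\,d\mu_g.$$
Here, in an oriented orthonormal coframe, $D=D(\gamma_0,\dots,\gamma_n)$ is the determinant of the $(n+1)\times(n+1)$ matrix with rows $z_{\gamma_j}=(1,\xi_{\gamma_j})$; expand along the first column. Since $\sum\prod_ju_{\gamma_j}=1$, Cauchy–Schwarz gives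
$$\frac{|\omega^u|}{d\mu_g}\le\frac{1+\varepsilon}{n+1}\sum\Big(\prod_ju_{\gamma_j}\Big)|D|\le\frac{1+\varepsilon}{n+1}\Big(\sum\Big(\prod_ju_{\gamma_j}\Big)D^2\Big)^{1/2}.$$
Write $D^2=\sum_{\pi,\pi'}\operatorname{sgn}\pi\operatorname{sgn}\pi'\prod_j(z_{\gamma_j})_{\pi(j)}(z_{\gamma_j})_{\pi'(j)}$ and sum over each $\gamma_j$ separately. The sums converge absolutely because $\sum_\gamma u_\gamma|z_\gamma|^2=1+I<\infty$. With
$$B=\sum_\gamma u_\gamma z_\gamma^{t}z_\gamma=\begin{pmatrix}1&0\\0&A\end{pmatrix}$$
we get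
$$\sum\Big(\prod_ju_{\gamma_j}\Big)D^2=\sum_{\pi,\pi'}\operatorname{sgn}\pi\operatorname{sgn}\pi'\prod_jB_{\pi(j)\pi'(j)}=(n+1)!\det B=(n+1)!\det A.$$
The off-diagonal block of $B$ vanishes because $\sum_\gamma u_\gamma\xi_\gamma=\sum_\gamma du_\gamma=0$. Since $\sqrt{(n+1)!}/(n+1)=\kappa_n$, the arithmetic–geometric mean inequality for the eigenvalues of $A\ge0$ gives
$$|\omega^u|\le(1+\varepsilon)\,\kappa_n\sqrt{\det A}\;d\mu_g\le(1+\varepsilon)\,\kappa_n\,(I/n)^{n/2}\,d\mu_g.$$

**Step 5: integration.** By Steps 1 and 3, $\|X\|-\varepsilon\le\int_X\omega^u\le(1+\varepsilon)\kappa_n(I_0/n)^{n/2}\mathrm{vol}(X,g)$. Let $\varepsilon\to0$. $\square$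

## 4. The Bochner formula: an obstructing Ricci term and its cancellation

We want partitions of unity with small Fisher information. The sensible thing is to start from any equivariant partition and smooth it by the heat equation $\partial_tu=\Delta u$, which preserves equivariance and $\sum u_\gamma=1$.

Let $u_i>0$ be finitely many solutions with $\sum_iu_i=1$, and let $J=\sum_i|\nabla u_i|^2/u_i$. For a positive solution $u$ and a function $f$,
$$(\partial_t-\Delta)\frac fu=\frac{(\partial_t-\Delta)f}u+\frac{2\langle\nabla f,\nabla u\rangle}{u^2}-\frac{2f|\nabla u|^2}{u^3}. \tag{10}$$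
We use this with $f=|\nabla u|^2$, for which $\langle\nabla f,\nabla u\rangle=2\nabla^2u(\nabla u,\nabla u)$.

**Fixed metric.** The Bochner formula $\Delta|\nabla u|^2=2|\nabla^2u|^2+2\langle\nabla u,\nabla\Delta u\rangle+2\mathrm{Ric}(\nabla u,\nabla u)$ gives $(\partial_t-\Delta)|\nabla u|^2=-2|\nabla^2u|^2-2\mathrm{Ric}(\nabla u,\nabla u)$. Besides good terms, $(\partial_t-\Delta)J$ therefore contains
$$-2\sum_i\frac{\mathrm{Ric}(\nabla u_i,\nabla u_i)}{u_i}=-2\langle\mathrm{Ric},A\rangle,\qquad A=\sum_i\frac{\nabla u_i\otimes\nabla u_i}{u_i}.$$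
If $\mathrm{Ric}\ge-k$, this is at most $2kJ$. With the good terms computed below one has $(\partial_t-\Delta)J\le-\frac2nJ^2+2kJ$, whose comparison equation $y'=-\frac2ny^2+2ky$ has the positive equilibrium $nk$. The attempt stops exactly here: our hypotheses control the scalar curvature only and give no lower bound for $\mathrm{Ric}$. If $A$ were $\frac Jng$, then $\langle\mathrm{Ric},A\rangle$ would equal $\frac{sJ}n$ and scalar curvature would suffice, but nothing makes $A$ a multiple of the metric.

**Metric moving by Ricci flow.** Let $\partial_tg=-2\mathrm{Ric}$ and $\partial_tu=\Delta_{g(t)}u$. The inverse metric moves by $+2\mathrm{Ric}$, so $\partial_t|\nabla u|^2=2\mathrm{Ric}(\nabla u,\nabla u)+2\langle\nabla u,\nabla\Delta u\rangle$, and the Ricci terms cancel: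
$$(\partial_t-\Delta)|\nabla u|^2=-2|\nabla^2u|^2.$$
By (10),
$$(\partial_t-\Delta)\frac{|\nabla u_i|^2}{u_i}=-\frac{2|\nabla^2u_i|^2}{u_i}+\frac{4\nabla^2u_i(\nabla u_i,\nabla u_i)}{u_i^2}-\frac{2|\nabla u_i|^4}{u_i^3}=-\frac2{u_i}|M_i|^2,$$
with $M_i=\nabla^2u_i-\frac{\nabla u_i\otimes\nabla u_i}{u_i}$. Since $\sum_i\nabla^2u_i=0$, we have $\sum_iM_i=-A$, and $\operatorname{tr}A=J$. Cauchy–Schwarz gives
$$|A|^2\le\Big(\sum_i\sqrt{u_i}\,\frac{|M_i|}{\sqrt{u_i}}\Big)^2\le\sum_iu_i\sum_i\frac{|M_i|^2}{u_i}=\sum_i\frac{|M_i|^2}{u_i},\qquad|A|^2\ge\frac{J^2}n.$$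
Hence, with no curvature hypothesis,
$$(\partial_t-\Delta)J\le-\tfrac2nJ^2. \tag{11}$$
The solution of $y'=-\frac2ny^2$ that comes down from infinity at $t=0$ is $\frac n{2t}$. So one expects $I\le\frac n{2t}$, and Proposition 1 at time $T$ then reads $\|X\|\le\kappa_n(2T)^{-n/2}\mathrm{vol}(X,g(T))$, which is Theorem A. What remains is analysis on the noncompact $\tilde X$ with infinitely many functions.

## 5. Heat flow on the universal cover: proof of Theorem A

If $\|X\|=0$ there is nothing to prove. Assume $\|X\|>0$. By Section 3, $\Gamma$ is infinite, so $\tilde X$ is noncompact. Lift $g(t)$, $t\in[0,T]$, to $\tilde X$; the lift is $\Gamma$-invariant.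

**Step 1: the initial partition of unity.** We need a starting point for the heat flow. Let $K_0$ be compact with $\Gamma K_0=\tilde X$, and take a nonnegative function in $C_c^\infty(\tilde X)$ that is positive on $K_0$. Dividing it by the sum of its translates gives $\varphi\in C_c^\infty(\tilde X)$, $\varphi\ge0$, with $\sum_\gamma\varphi_\gamma=1$, where $\varphi_\gamma=\varphi\circ\gamma^{-1}$.

**Step 2: a smooth distance-like function.** We need a function for barriers and cutoffs with derivatives bounded uniformly in time. Let $d$ be the $g(0)$-distance on $\tilde X$, fix $x_0\in\tilde X$, and put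
$$\rho=\sum_\gamma d(x_0,\gamma x_0)\,\varphi_\gamma\ge0,\qquad D_0=\max_{\operatorname{supp}\varphi}d(\cdot,x_0).$$
If $x\in\operatorname{supp}\varphi_\gamma$, then $\gamma^{-1}x\in\operatorname{supp}\varphi$, so $d(x,\gamma x_0)\le D_0$ and $|d(x_0,\gamma x_0)-d(x_0,x)|\le D_0$. Averaging with weights $\varphi_\gamma(x)$,
$$|\rho-d(x_0,\cdot)|\le D_0. \tag{12}$$
Since $\sum_\gamma\nabla^k\varphi_\gamma=0$ for $k=1,2$, at each fixed $x$, with $\nabla=\nabla^{g(t)}$,
$$\nabla^k\rho(x)=\sum_\gamma\big(d(x_0,\gamma x_0)-d(x_0,x)\big)\nabla^k\varphi_\gamma(x).$$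
The coefficients of the nonzero terms are at most $D_0$ in absolute value. The number of nonzero terms is at most $\#\{\gamma:\gamma\operatorname{supp}\varphi\cap\operatorname{supp}\varphi\ne\emptyset\}<\infty$. By invariance, $|\nabla^k\varphi_\gamma|_{g(t)}\le\sup_{\operatorname{supp}\varphi\times[0,T]}|\nabla^k\varphi|_{g(t)}<\infty$. So there is $L$ with $|\nabla\rho|^2_{g(t)}\le L$ and $|\Delta_{g(t)}\rho|\le L$ on $\tilde X\times[0,T]$.

**Step 3: existence of the heat flow from $\varphi$.** Let $\Omega_1\subset\Omega_2\subset\cdots$ exhaust $\tilde X$ by relatively compact smooth domains containing $\operatorname{supp}\varphi$. Let $w_k$ solve $\partial_tw=\Delta_{g(t)}w$ on $\Omega_k\times[0,T]$ with zero boundary values and initial data $\varphi$. It is smooth up to the boundary, because $\varphi$ vanishes near $\partial\Omega_k$ and so all compatibility conditions hold. Since $0\le\varphi\le1$, the maximum principle gives $0\le w_k\le1$ and $w_k\le w_{k+1}$. Let $u=\lim w_k$. By interior parabolic Schauder estimates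 $w_k\to u$ locally smoothly on $\tilde X\times(0,T]$, and $\partial_tu=\Delta_{g(t)}u$ there.

*Behavior at $t=0$.* Let $M=\sup_{\tilde X\times[0,T]}|\Delta_{g(t)}\varphi|<\infty$. Then $\varphi+Mt$ is a supersolution that is $\ge0$ on $\partial\Omega_k$, and $\varphi-Mt$ is a subsolution that is $\le0$ there. By comparison $|w_k-\varphi|\le Mt$, hence $|u-\varphi|\le Mt$. So $u$ is continuous on $\tilde X\times[0,T]$ with $u(\cdot,0)=\varphi$.

*Positivity.* If $\varphi(y)>0$, then $u(y,t)>0$ for small $t$. If $u$ vanished at a point with $t>0$, the strong maximum principle would give $u=0$ at all earlier positive times, a contradiction. So $u>0$ on $\tilde X\times(0,T]$.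

**Step 4: decay faster than every exponential rate.** We need it to sum over $\Gamma$. For $a>0$ put $b=aL+a^2L$ and $\beta=C_ae^{-a\rho+bt}$. Then $(\partial_t-\Delta)\beta=\beta(b+a\Delta\rho-a^2|\nabla\rho|^2)\ge0$, and $\beta\ge\varphi$ at $t=0$ if $C_a$ is large. By comparison on $\Omega_k$, $w_k\le\beta$; hence
$$u\le C_ae^{-a\rho+bt}\qquad\text{for every }a>0. \tag{13}$$
For derivatives, let $N$ be a compact neighborhood of $K_0$ and $\delta\in(0,T)$. For each $\gamma$ the function $u(\gamma\,\cdot,\cdot)$ solves the same heat equation, since $g(t)$ is invariant. Interior estimates from $N\times[\delta/2,T]$ to $K_0\times[\delta,T]$, with constants independent of $\gamma$, bound $|\partial_tu|+|\nabla u|+|\nabla^2u|$ on $\gamma K_0\times[\delta,T]$ by $C\sup_{\gamma N\times[\delta/2,T]}u$. By (12), $\rho$ oscillates on $\gamma N$ by an amount bounded independently of $\gamma$. So on $\tilde X\times[\delta,T]$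
$$|\partial_tu|+|\nabla u|+|\nabla^2u|\le C(a,\delta)\,e^{-a\rho}. \tag{14}$$

**Step 5: the evolved partition of unity.** We check that the translates of $u$ satisfy the Setting of Section 3. Put $u_\gamma(x,t)=u(\gamma^{-1}x,t)$. These solve the heat equation, and $u_\gamma\circ\delta=u_{\delta^{-1}\gamma}$. By (12) and the triangle inequality
$$\rho(\gamma^{-1}x)\ge d(x_0,\gamma^{-1}x)-D_0\ge d(x_0,\gamma^{-1}x_0)-d(x,x_0)-D_0.$$
The number of $\gamma$ with $d(x_0,\gamma x_0)\le R$ grows at most exponentially in $R$: small balls around the points $\gamma x_0$ are disjoint with equal volume, and balls have at most exponential volume growth by Bishop–Gromov, since $\mathrm{Ric}_{g(0)}$ is bounded below. Choosing $a$ large in (13) and (14), we see that $\sum_\gamma u_\gamma$ converges uniformly on $K\times[0,T]$ for compact $K$, and the series of $|\partial_tu_\gamma|$, $|\nabla u_\gamma|$, $|\nabla^2u_\gamma|$ converge uniformly on $K\times[\delta,T]$. So $\sum_\gamma u_\gamma$ is $\Gamma$-invariant, continuous on $\tilde X\times[0,T]$,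 solves the heat equation for $t>0$, and equals $\sum_\gamma\varphi_\gamma=1$ at $t=0$. By the maximum principle on the closed manifold $X$, $\sum_\gamma u_\gamma\equiv1$.

**Step 6: reduction to finite families.** We want to apply (11) without differentiating an infinite sum. Let $E\subset\Gamma$ be finite, and consider the family $\{u_i\}$ consisting of $u_\gamma$, $\gamma\in E$, together with $1-\sum_{\gamma\in E}u_\gamma=\sum_{\gamma\notin E}u_\gamma$. For $t>0$ these are smooth solutions of the heat equation with sum $1$, and they are positive; for the last one this uses that $\Gamma$ is infinite. So $J=\sum_i|\nabla u_i|^2/u_i$ is smooth on $\tilde X\times(0,T]$ and satisfies (11).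

**Step 7: $J\le\frac n{2t}$ on $\tilde X\times(0,T]$.** This is the comparison with $y'=-\frac2ny^2$, localized since $\tilde X$ is noncompact. Let $\eta:[0,\infty)\to[0,1]$ be smooth with $\eta=1$ on $[0,1]$ and $\eta=0$ on $[2,\infty)$. For $R\ge1$ put $\zeta=\eta(\rho/R)^2$, which has compact support by (12). Since
$$\frac{|\nabla\zeta|^2}\zeta=\frac{4\eta'^2|\nabla\rho|^2}{R^2},\qquad\Delta\zeta=\frac{2\eta\eta'\Delta\rho}R+\frac{2(\eta'^2+\eta\eta'')|\nabla\rho|^2}{R^2},$$
there is $C'$ independent of $R$ and $t$ with $\frac{2|\nabla\zeta|^2}\zeta+|\Delta\zeta|\le\frac{C'}R$ where $\zeta>0$. For $\delta\in(0,T)$ let $F=(t-\delta)\zeta J$ on $\tilde X\times[\delta,T]$. Its maximum is attained. If the maximum is positive, then at a maximum point $t>\delta$, $\zeta,J>0$, $\partial_tF\ge0$, $\Delta F\le0$, and $\nabla F=0$, so $\nabla J=-J\nabla\zeta/\zeta$. There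
$$\begin{aligned}0\le(\partial_t-\Delta)F&=\zeta J+(t-\delta)\big[\zeta(\partial_t-\Delta)J-2\langle\nabla\zeta,\nabla J\rangle-J\Delta\zeta\big]\\&\le\zeta J+(t-\delta)\Big[-\tfrac2n\zeta J^2+\tfrac{2|\nabla\zeta|^2}\zeta J+|\Delta\zeta|J\Big].\end{aligned}$$
Divide by $J$: $\frac2nF\le\zeta+(t-\delta)\frac{C'}R\le1+\frac{C'T}R$. So $F\le\frac n2\big(1+\frac{C'T}R\big)$ everywhere. Letting $R\to\infty$ gives $(t-\delta)J\le\frac n2$, and $\delta\to0$ gives the claim.

**Step 8: conclusion.** By Step 7, $\sum_{\gamma\in E}|\nabla u_\gamma|^2/u_\gamma\le\frac n{2t}$ for every finite $E$, so $I(\cdot,t)\le\frac n{2t}$. Apply Proposition 1 to $\{u_\gamma(\cdot,T)\}$ and $g(T)$ with $I_0=\frac n{2T}$: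
$$\|X\|\le\kappa_n(2T)^{-n/2}\,\mathrm{vol}(X,g(T)).\qquad\square$$

## 6. From volume growth to the minimum of scalar curvature: proof of Theorem B

Theorem A says that an unnormalized flow that lives up to time $T$ has volume at least a constant times $\|X\|T^{n/2}$. If the scalar curvature were not negative enough, the volume could not keep up. The next proposition makes this quantitative; for $n=4$ it is exactly (7).

**Proposition 2.** *Let $g(t)$, $t\in[0,\infty)$, solve (1) on a closed oriented $n$-manifold $X$, $n\ge3$, with $\|X\|\ne0$ and volume $V$. Then for all $t\ge0$*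
$$\hat s(t)\le-S_0,\qquad S_0:=n\Big(\frac{\|X\|}{\kappa_nV}\Big)^{2/n}>0.$$

*Proof.* **Step 1: undoing the normalization.** We want to apply Theorem A. Put
$$\psi(t)=\exp\Big(-\frac2n\int_0^t\bar s\Big),\qquad p(t)=\int_0^t\psi,\qquad G(p(t))=\psi(t)\,g(t).$$
Since $p'=\psi$ and $\psi'=-\frac2n\bar s\psi$,
$$\partial_pG=\frac{\psi'g+\psi\,\partial_tg}\psi=-\tfrac2n\bar s\,g-2\mathrm{Ric}(g)+\tfrac2n\bar s\,g=-2\,\mathrm{Ric}(G),$$
because the Ricci tensor is scale invariant. The volume of $G(p(t))$ is $\psi^{n/2}V$. Theorem A on $[0,p(t)]$ gives $\|X\|\le\kappa_n(2p)^{-n/2}\psi^{n/2}V$, that is,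
$$q(t):=\frac{\psi(t)}{p(t)}\ge\frac2nS_0\qquad(t>0). \tag{15}$$
Moreover
$$\frac{q'}q=\frac{\psi'}\psi-\frac\psi p=-\frac2n\bar s-q. \tag{16}$$

*Check on Einstein metrics.* If $\mathrm{Ric}=-kg$ with $k>0$, then $\psi=e^{2kt}$ and $q=2k/(1-e^{-2kt})\to2k$. So (15) says $k\ge S_0/n$, that is, $s=-nk\le-S_0$.

**Step 2: a minimum above $-S_0$ stays above it.** Suppose $\hat s(t_1)>-S_0$ for some $t_1\ge0$. Since $S_0>0$, there is $\varepsilon>0$ with $\min(\hat s(t_1),0)\ge-S_0+\varepsilon$. Let $m(t)=\exp\big(\frac2n\int_{t_1}^t(\bar s-\hat s)\big)\ge1$ for $t\ge t_1$. By (4), $(\hat sm)'=m\big(\hat s'+\frac2n(\bar s-\hat s)\hat s\big)\ge0$ a.e., so $\hat s(t)m(t)\ge\hat s(t_1)$, and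
$$\hat s(t)\ge\frac{\hat s(t_1)}{m(t)}\ge\min(\hat s(t_1),0)\ge-S_0+\varepsilon\qquad(t\ge t_1).$$

**Step 3: contradiction with (15).** For $t\ge t_1$, $t>0$, we have $\bar s\ge\hat s\ge-S_0+\varepsilon$, so (16) and (15) give
$$\frac{q'}q\le\frac2n(S_0-\varepsilon)-\frac2nS_0=-\frac{2\varepsilon}n.$$
The flow exists for all time, so $q(t)\to0$, which contradicts $q\ge\frac2nS_0>0$. $\square$

**Proof of Theorem B.** Let $g(t)$ be a quasi-non-singular solution on $X$, so that $|s|\le C$ on $X\times[0,\infty)$. By Proposition 2 with $n=4$, $\hat s\le-S_0$ with $S_0^2=16\,\|X\|/(\kappa_4V)$. Since $s\le C\le C(1+t)$, Lemma 2 applies: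
$$2\chi(X)-3|\tau(X)|\ge\frac{VS_0^2}{96\pi^2}=\frac{16}{96\pi^2}\frac{\|X\|}{\kappa_4}=\frac{\|X\|}{6\kappa_4\pi^2}.$$
Finally $\frac1{6\kappa_4}=\frac{\sqrt5}{6\sqrt{24}}=\frac{\sqrt5}{12\sqrt6}=\frac{\sqrt{30}}{72}>\frac1{1295}$. This proves Theorem B and the conjecture. $\square$

Under $|s|\le C$ the averaging in Lemma 2 is simpler: $\bar s$ is bounded, so no sequence $T_k$ is needed.

## 7. One-sided curvature bounds, $\bar\lambda(X)$, and the optimal constant

**Theorem C.** *Let $g(t)$, $t\in[0,\infty)$, solve the normalized Ricci flow on a closed oriented $X^n$, $n\ge3$, with volume $V$ and $\|X\|\ne0$. With no curvature hypothesis and no hypothesis on $\bar\lambda(X)$,*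
$$\min_Xs_{g(t)}\le-n\Big(\frac{\|X\|}{\kappa_nV}\Big)^{2/n}\ \text{ for all }t\ge0,\qquad\text{and}\qquad\int_0^\infty(\bar s-\hat s)\,dt<\infty.$$
*If $n=4$ and $\max_Xs_{g(t)}\le C(1+t)$, then $2\chi-3|\tau|\ge\frac{\sqrt{30}}{72\pi^2}\|X\|$.*

*Proof.* The first inequality is Proposition 2, whose proof used no bound on $s$; the second is Lemma 1. For $n=4$, Lemma 2 applies, and the constant is computed as in the proof of Theorem B. $\square$

**Theorem D.** *Let $X$ be a closed oriented $4$-manifold with $\bar\lambda(X)<0$ (allowing $\|X\|=0$), and let $\max_Xs_{g(t)}\le C(1+t)$ along a solution of the normalized Ricci flow on $[0,\infty)$. Then*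
$$2\chi-3|\tau|\ \ge\ \max\Big\{\frac{\bar\lambda(X)^2}{96\pi^2},\ \frac{\sqrt{30}}{72\pi^2}\|X\|\Big\}.$$

*Proof.* As in Section 2, $\hat s\le\lambda_{g(t)}\le\bar\lambda(X)V^{-1/2}$. So Lemmas 1 and 2 apply with $S_0=|\bar\lambda(X)|V^{-1/2}>0$, and $VS_0^2=\bar\lambda(X)^2$ gives the first bound. If $\|X\|\ne0$, the second is Theorem C. If $\|X\|=0$, the second entry of the maximum is $0$, and the first bound suffices. $\square$

**The optimal constant.** Let $C_*$ be the best constant for which $2\chi-3|\tau|\ge C_*\|X\|$ holds under the hypotheses of Theorem B. Theorem B bounds it from below, and the hyperbolic manifolds of Test 1 bound it from above: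
$$\frac{\sqrt{30}}{72\pi^2}\le C_*\le\frac{3v_4}{2\pi^2},\qquad\text{numerically }0.0077\le C_*\le0.041.$$
These notes do not determine $C_*$.
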